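\title{Convex-concave sets in projective space without a complementary subspace}

\begin{abstract}
Let $L$ be a projective subspace of $\mathbb{R}P^n$. A closed set disjoint from $L$ is $L$-convex-concave if its sections by the subspaces of dimension $\dim L+1$ through $L$ are convex and the complements of its projections from the hyperplanes of $L$ are convex. It has been conjectured that every such set contains a projective subspace of dimension $n-\dim L-1$. We show that this is false whenever $n\ge5$ and $1\le\dim L\le n-2$, and true when $\dim L\in\{0,n-1\}$. The counterexamples come from functions of two vector variables that are sublinear in each variable and have no bilinear minorant. For a plane in $\mathbb{R}P^5$ such a function is given by nine integers attached to the face centers and corners of a cube.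
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

For a linear subspace $G\subset\mathbb{R}^{m+1}$ we write $P(G)\subset\mathbb{R}P^m$ for the corresponding projective subspace, of dimension $\dim G-1$; thus $P(0)=\emptyset$ has dimension $-1$. A subset of $\mathbb{R}P^m$ is called \emph{convex} if it is disjoint from some hyperplane $H$ and is convex in the affine space $\mathbb{R}P^m\setminus H$.

Let $n\ge1$ and let $L\subset\mathbb{R}P^n$ be a projective subspace with $0\le\dim L\le n-1$. For a subspace $T\subset L$ of dimension $\dim L-1$, let $\mathbb{R}P^n/T$ be the projective space whose points are the subspaces of dimension $\dim T+1$ containing $T$, and let $\pi\colon\mathbb{R}P^n\setminus T\to\mathbb{R}P^n/T$ send $x$ to the span of $T$ and $x$. The space $\mathbb{R}P^n/T$ has dimension $n-\dim L$. If $\dim L=0$, then $T=\emptyset$ and $\pi$ is the identity.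

\begin{definition}\label{def:cc}
A closed set $A\subset\mathbb{R}P^n$ is \emph{$L$-convex-concave} if
\begin{enumerate}
\item[(C1)] $A\cap L=\emptyset$;
\item[(C2)] for every subspace $N\supset L$ of dimension $\dim L+1$, the section $A\cap N$ is convex;
\item[(C3)] for every subspace $T\subset L$ of dimension $\dim L-1$, the complement of $\pi(A)$ in $\mathbb{R}P^n/T$ is an open convex set.
\end{enumerate}
\end{definition}

The model is the solid one-sheeted hyperboloid. Let $L\subset\mathbb{R}P^3$ be the line at infinity of the horizontal planes $z=\mathrm{const}$, and let $A$ be the closure of $\{x^2+y^2\le1+z^2\}$. The planes through $L$ are the horizontal planes and the plane at infinity, and they cut $A$ in disks. A point $T\in L$ is a horizontal direction and $\pi(A)$ is the shadow of $A$ in that direction, $\{[s:z:t]: s^2\le z^2+t^2\}$, whose complement is an open disk in the chart $s=1$. So $A$ is convex along $L$ and concave across it, and it contains a line, the $z$-axis. The following conjecture, posed in \cite{KN02}, says that this is always so.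

\medskip
\noindent\textbf{Conjecture.} \emph{Every $L$-convex-concave set $A\subset\mathbb{R}P^n$ contains a projective subspace of dimension $n-\dim L-1$.}
\medskip

The dimension $n-\dim L-1$ is the largest one possible, since a subspace of larger dimension meets $L$. There is a good reason to expect a positive answer. By (C3) the complement of each shadow $\pi(A)$ misses a hyperplane of $\mathbb{R}P^n/T$, so each shadow contains a subspace of dimension $n-\dim L-1$. The conjecture asks for one subspace inside $A$ that accounts for all the shadows at once. For $n=3$, $\dim L=1$ it is a theorem of Khovanskii and Novikov \cite{KN03}, which we quote for context and do not use. In general it fails.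

\begin{theorem}\label{thm:A}
There are a plane $L\subset\mathbb{R}P^5$ and an $L$-convex-concave set $A\subset\mathbb{R}P^5$ that contains no projective subspace of dimension $2$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $n\ge5$ and let $L\subset\mathbb{R}P^n$ be a subspace with $1\le\dim L\le n-2$. Then there is an $L$-convex-concave set containing no projective subspace of dimension $n-\dim L-1$.
\item[(2)] If $\dim L=0$ or $\dim L=n-1$, the conjecture holds.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]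
If $\dim L=0$, then $\pi$ is the identity, so the hyperplane contained in the shadow lies in $A$ itself, and it has dimension $n-1=n-\dim L-1$. If $\dim L=n-1$, we need a point of $A$. Here $\mathbb{R}P^n/T$ is a projective line and its hyperplanes are points, so $\pi(A)$ contains a point and $A\ne\emptyset$.
\end{proof}

Part (2) covers all cases with $n\le2$ and, together with \cite{KN03}, all cases with $n=3$. The pairs $n=4$, $\dim L\in\{1,2\}$ are the only ones left, and we do not settle them.

Section~\ref{sec:reduction} encodes a convex-concave set by the support functions of its sections; a subspace in $A$ becomes a bilinear form below a function $F(w,\xi)$, and a single linear inequality can rule such a form out. Section~\ref{sec:cube} proves Theorem~\ref{thm:A}, which already disproves the conjecture. Section~\ref{sec:dimensions} reduces Theorem~\ref{thm:B}(1) to one more example, which Section~\ref{sec:42} constructs.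

\section{Bisublinear functions}\label{sec:reduction}

A function $f$ on a finite-dimensional real vector space is \emph{sublinear} if it is finite, $f(tx)=tf(x)$ for $t\ge0$, and $f(x+x')\le f(x)+f(x')$. Equivalently, $f$ is finite, positively homogeneous and convex; in particular it is continuous. The \emph{support function} of a nonempty compact convex set $K\subset U$ is $h_K(\xi)=\max_{u\in K}\xi(u)$, $\xi\in U^*$. We use the standard facts that $h_K$ is sublinear, $h_{K+K'}=h_K+h_{K'}$, $h_{tK}=th_K$ for $t\ge0$, $h_{-K}(\xi)=h_K(-\xi)$, and $K\subset K'$ if and only if $h_K\le h_{K'}$; and conversely that for every sublinear $f$ on $U^*$ the set $\{u:\xi(u)\le f(\xi)\text{ for all }\xi\}$ is nonempty, compact and convex, with support function $f$. That this set is nonempty is the Hahn--Banach theorem in finite dimension: every sublinear function lies above a linear one.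

Write $\mathbb{R}^{n+1}=U\oplus W$ with $L=P(U)$, and put
\[
p=\dim U=\dim L+1,\qquad q=\dim W=n-\dim L .
\]
The subspaces $N$ in (C2) are the $P(U\oplus\mathbb{R}w)$, $w\in W\setminus0$, and $u\mapsto[u+w]$ identifies $U$ with $N\setminus L$. So we describe a set $A$ by a family of convex sets $A_w\subset U$, and the family by its support functions $F(w,\cdot)$.

\begin{definition}\label{def:adm}
A function $F\colon W\times U^*\to\mathbb{R}$ is \emph{admissible} if
\begin{enumerate}
\item[(F1)] $F(\cdot,\xi)$ is sublinear for each $\xi\in U^*$;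
\item[(F2)] $F(w,\cdot)$ is sublinear for each $w\in W$;
\item[(F3)] $F(-w,-\xi)=F(w,\xi)$.
\end{enumerate}
We put $A_w=\{u\in U:\xi(u)\le F(w,\xi)\text{ for all }\xi\in U^*\}$ and $A_F=\{[u+w]:w\ne0,\ u\in A_w\}$. A \emph{bilinear minorant} of $F$ is a bilinear form $B\le F$ on $W\times U^*$.
\end{definition}

\begin{proposition}\label{prop:reduction}
If $F$ is admissible, then $A_F$ is $L$-convex-concave. It contains a projective subspace of dimension $q-1=n-\dim L-1$ if and only if $F$ has a bilinear minorant.
\end{proposition}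

\begin{proof}
By (F2), $A_w$ is a nonempty compact convex set with support function $F(w,\cdot)$. Homogeneity in $w$ gives $A_{tw}=tA_w$ for $t>0$, and (F3) gives $F(-w,\xi)=F(w,-\xi)$, that is, $A_{-w}=-A_w$. Hence membership in $A=A_F$ does not depend on the representative: $[u+w]\in A$ if and only if $w\ne0$ and $u\in A_w$. This gives (C1), and also (C2), because $A\cap N$ equals $A_w$ in the chart $N\setminus L\cong U$.

To see that $A$ is closed, fix a norm on $W$; then $A$ is the image of $S=\{(u,w):|w|=1,\ u\in A_w\}$. The set $S$ is closed, because each condition $\xi(u)\le F(w,\xi)$ is closed by the continuity of $F(\cdot,\xi)$. It is bounded, because $\xi(u)\le\max_{|w|=1}F(w,\xi)$ on $S$ for $\xi$ ranging over a basis of $U^*$ and its negative. So $A$ is compact.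

For (C3), write $T=P(\ker\xi)$ with $\xi\in U^*\setminus0$. The map $u+w\mapsto(\xi(u),w)$ has kernel $\ker\xi$ and identifies $\mathbb{R}P^n/T$ with $P(\mathbb{R}\oplus W)$. Let $\varphi=F(\cdot,\xi)$. The interval $\xi(A_w)$ has endpoints $-F(w,-\xi)=-\varphi(-w)$ and $\varphi(w)$, so
\[
\pi(A)=\{[s:w]:\ w\ne0,\ -\varphi(-w)\le s\le\varphi(w)\}.
\]
By (F1), $K=\{(s,w):s>\varphi(w)\}$ is an open convex cone, and $-K=\{s<-\varphi(-w)\}$. A nonzero vector lies outside $K\cup(-K)$ exactly when $-\varphi(-w)\le s\le\varphi(w)$, and then $w\ne0$, since $w=0$ would force $s=0$. So the complement $C$ of $\pi(A)$ is the image of $K\cup(-K)$, and it is open. Choose a linear $\ell\le\varphi$ on $W$. Then $s>\ell(w)$ on $K$ and $s<\ell(w)$ on $-K$. Hence $C$ misses the hyperplane $s=\ell(w)$, and in the chart $s-\ell(w)=1$ it is the convex set $K\cap\{s-\ell(w)=1\}$.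

Finally, let $P(G)\subset A$ with $\dim G=q$. Then $G\cap U=0$ by (C1), so $G$ is the graph of a linear map $\Lambda\colon W\to U$ with $\Lambda w\in A_w$ for $w\neq0$, and $B(w,\xi)=\xi(\Lambda w)$ is a bilinear minorant. Conversely, every bilinear form is $\xi(\Lambda w)$ for a linear $\Lambda$, and $B\le F$ says that $\Lambda w\in A_w$, so that the graph of $\Lambda$ gives a subspace in $A$.
\end{proof}

Thus (F2) is convexity of the sections, (F3) makes them independent of the sign of $w$, and the subadditivity in (F1) is what gives (C3). In terms of the sections, admissibility means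
\[
A_{tw}=tA_w\quad(t\in\mathbb{R}),\qquad A_{w+w'}\subset A_w+A_{w'},
\]
and the conjecture asks for a linear selection $\Lambda w\in A_w$. The function $F(w,\xi)=|w|\,|\xi|$ with Euclidean norms gives $A_F=\{|u|\le|w|\}$, the hyperboloid above when $p=q=2$. Two kinds of families cannot be counterexamples. If every $A_w$ is one point $\psi(w)$, the inclusion says that $\psi$ is additive, so $\psi$ is a linear selection. If $A_w=-A_w$ for every $w$, then $\Lambda=0$ is one. A counterexample needs sections that are thick enough to satisfy the inclusions and displaced enough to avoid every linear map. The next lemma certifies the displacement, and the one after it reduces the inclusions to finitely many inequalities.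

\begin{lemma}[Certificate]\label{lem:cert}
Suppose that $\sum_i\gamma_i\,w_i\otimes\xi_i=0$ in $W\otimes U^*$ with all $\gamma_i>0$, and that $\sum_i\gamma_iF(w_i,\xi_i)<0$. Then $F$ has no bilinear minorant.
\end{lemma}

\begin{proof}
A bilinear $B\le F$ would satisfy $0=\sum_i\gamma_iB(w_i,\xi_i)\le\sum_i\gamma_iF(w_i,\xi_i)<0$.
\end{proof}

A \emph{complete simplicial fan} $\Sigma$ in $\mathbb{R}^m$ is a finite family of cones, each generated by linearly independent vectors, that is closed under taking faces, covers $\mathbb{R}^m$, and in which any two cones meet in a common face. Fix a set $R$ of generators of its rays. Every $x$ is uniquely $x=\sum_{r\in R}s_r(x)\,r$ with $s_r(x)\ge0$ and $\{r:s_r(x)>0\}$ contained in one cone. The functions $s_r$ are continuous and linear on each cone, so any values $f(r)$, $r\in R$, extend uniquely to a \emph{$\Sigma$-linear} function $f=\sum_rf(r)s_r$, continuous and linear on each cone. A \emph{wall} is a cone of dimension $m-1$. If $r_1,\dots,r_{m-1}$ generate a wall, it lies in exactly two maximal cones, obtained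 by adding generators $r,r'$ on opposite sides of it, and there is a relation $\alpha r+\alpha'r'=\sum_k\beta_kr_k$ with $\alpha,\alpha'>0$, unique up to scale.

\begin{lemma}[Wall criterion]\label{lem:wall}
A $\Sigma$-linear function $f$ is sublinear if and only if $\alpha f(r)+\alpha'f(r')\ge\sum_k\beta_kf(r_k)$ for every wall.
\end{lemma}

\begin{proof}
Let $\lambda,\lambda'$ be the linear functions equal to $f$ on the maximal cones $\sigma\ni r$ and $\sigma'\ni r'$ at a wall. Applying $\lambda$ to the relation gives $\alpha'\lambda(r')=\sum_k\beta_kf(r_k)-\alpha f(r)$, so the inequality says $\lambda(r')\le\lambda'(r')$. Since $\lambda'-\lambda$ vanishes on the span of the wall, this holds if and only if $f=\max(\lambda,\lambda')$ on $\sigma\cup\sigma'$, that is, if and only if $f$ is convex near the relative interior points of the wall. This proves necessity. For sufficiency, take a segment $[x,y]$ that meets no cone of dimension at most $m-2$. Each of its points is interior to a maximal cone or relatively interior to a wall, so $f$ is convex near each point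 of the segment, hence on the segment. Such pairs $(x,y)$ are dense: choose $x$ outside the spans $G$ of the cones of dimension at most $m-2$, and $y$ outside the finitely many proper subspaces $G+\mathbb{R}x$. By continuity $f$ is convex, and it is positively homogeneous.
\end{proof}

\section{The cube: a plane in $\mathbb{R}P^5$}\label{sec:cube}

Let $W=U^*=\mathbb{R}^m$, let $E=\{\pm e_1,\dots,\pm e_m\}$ be the centers of the facets of the cube $[-1,1]^m$, and let $D=\{\pm1\}^m$ be its corners. The average of $d_id_j$ over $d\in D$ is $1$ for $i=j$ and $0$ otherwise, so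
\begin{equation}\label{eq:trace}
\sum_{i=1}^me_i\otimes(-e_i)+2^{-m}\sum_{d\in D}d\otimes d=0 .
\end{equation}
This expresses that the trace of a bilinear form $B$ is both $\sum_iB(e_i,e_i)$ and the average of $B(d,d)$. By Lemma~\ref{lem:cert} we want an admissible $F$ with
\[
\Phi(F)=\sum_iF(e_i,-e_i)+2^{-m}\sum_{d\in D}F(d,d)<0 .
\]
Averaging $F$ over the signed permutations $g$, acting by $F(gw,g\xi)$, and over the exchange of $w$ and $\xi$ preserves (F1)--(F3), and by (F3) it preserves $\Phi$. So we may look for $F$ invariant under these symmetries. Its values on $E\cup D$ then depend only on the types of the two vectors and their dot product $k$; we write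
\[
F(e,e')=a_k,\qquad F(e,d)=F(d,e)=b_k,\qquad F(d,d')=c_k,
\]
and $\Phi(F)=m\,a_{-1}+c_m$.

\subsection*{The square}
For $m=2$ this cannot succeed, and it is instructive to see why. Apply subadditivity of $F(e_1,\cdot)$ to $(-1,1)=-e_1+e_2$ and $2e_2=(1,1)+(-1,1)$, and subadditivity of $F((1,1),\cdot)$ to $2e_1=(1,1)+(1,-1)$ and $(1,-1)=e_1+(-e_2)$:
\[
b_{-1}\le a_{-1}+a_0,\qquad 2a_0\le b_1+b_{-1},\qquad 2b_1\le c_2+c_0,\qquad c_0\le b_1+b_{-1}.
\]
The first two give $2a_{-1}\ge b_{-1}-b_1$, the last two give $c_2\ge b_1-b_{-1}$, and the bounds cancel: $\Phi(F)=2a_{-1}+c_2\ge0$. This agrees with \cite{KN03}, which by Proposition~\ref{prop:reduction} implies that every admissible function with $p=q=2$ has a bilinear minorant. For $m=3$ the analogous bounds no longer cancel.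

\subsection*{The fan and its walls}
Let $m=3$. Cut each face of the cube into four triangles by its diagonals, and let $\Sigma$ be the fan of cones over this triangulation, with $R=E\cup D$. Each maximal cone is generated by a face center and the two ends of an edge of that face. Given nine numbers $a_{1},a_0,a_{-1}$, $b_{\pm1}$, $c_{\pm1},c_{\pm3}$, let $M(r,r')$ be the one that corresponds to the pair $r,r'\in R$, and put
\[
F(w,\xi)=\sum_{r,r'\in R}s_r(w)\,s_{r'}(\xi)\,M(r,r').
\]
Then $F=M$ on $R\times R$ and $F(w,\xi)=F(\xi,w)$. Since $\Sigma=-\Sigma$ we have $s_{-r}(-x)=s_r(x)$, and with $M(-r,-r')=M(r,r')$ this gives (F3). Moreover $F(w,\cdot)=\sum_rs_r(w)f_r$ with $s_r(w)\ge0$, where $f_r=F(r,\cdot)$ is the $\Sigma$-linear function with values $M(r,r')$. So (F2), and by symmetry (F1), holds as soon as every $f_r$ is sublinear.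

There are two kinds of walls. The wall spanned by a center $e$ and a corner separates the two neighbors $d,d'$ of that corner in the face; they are opposite corners of the face, and $d+d'=2e$. The wall over an edge with ends $d,d'$ separates the centers $e\perp e'$ of the two adjacent faces, and $2e+2e'=d+d'$. The conditions of Lemma~\ref{lem:wall} are therefore
\[
\text{(I)}\quad f(d)+f(d')\ge2f(e),\qquad\qquad \text{(II)}\quad 2f(e)+2f(e')\ge f(d)+f(d').
\]
To write them for $f=f_r$ we need the dot products of $r$ with these vectors, and the relations constrain them. Let $r\in E$, so that $r\cdot d=\pm1$. In (I) the sum $r\cdot d+r\cdot d'=2\,r\cdot e\in\{2,0,-2\}$ determines the unordered pair. In (II) at most one of $e,e'$ is $\pm r$, so the sum $2(r\cdot e+r\cdot e')$ again lies in $\{2,0,-2\}$. Let $r\in D$, so that $r\cdot d\in\{\pm1,\pm3\}$ and $r\cdot e=\pm1$. In (I) the sum is $2$, with pair $\{3,-1\}$ or $\{1,1\}$, or it is $-2$, with pair $\{1,-3\}$ or $\{-1,-1\}$. In (II) the corners differ in one coordinate, so the two products differ by $2$,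 and their sum $4$, $0$ or $-4$ determines them. This gives the thirteen inequalities of Table~\ref{tab:walls}.

\begin{table}[ht]
\centering
\begin{tabular}{cclll}
\hline
$r$ & wall & $r\cdot e$ or $(r\cdot e,\,r\cdot e')$ & inequality & values \eqref{eq:values}\\
\hline
$E$ & I & $1$ & (W1)\ \ $2b_1\ge2a_1$ & $8\ge4$\\
 & I & $-1$ & (W2)\ \ $2b_{-1}\ge2a_{-1}$ & $4\ge-2$\\
 & I & $0$ & (W3)\ \ $b_1+b_{-1}\ge2a_0$ & $6\ge6$\\
 & II & $(1,0)$ & (W4)\ \ $2a_1+2a_0\ge2b_1$ & $10\ge8$\\
 & II & $(-1,0)$ & (W5)\ \ $2a_{-1}+2a_0\ge2b_{-1}$ & $4\ge4$\\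
 & II & $(0,0)$ & (W6)\ \ $4a_0\ge b_1+b_{-1}$ & $12\ge6$\\
\hline
$D$ & I & $1$ & (W7)\ \ $c_3+c_{-1}\ge2b_1$ & $8\ge8$\\
 & I & $1$ & (W8)\ \ $2c_1\ge2b_1$ & $8\ge8$\\
 & I & $-1$ & (W9)\ \ $c_1+c_{-3}\ge2b_{-1}$ & $4\ge4$\\
 & I & $-1$ & (W10)\ \ $2c_{-1}\ge2b_{-1}$ & $16\ge4$\\
 & II & $(1,1)$ & (W11)\ \ $4b_1\ge c_3+c_1$ & $16\ge4$\\
 & II & $(1,-1)$ & (W12)\ \ $2b_1+2b_{-1}\ge c_1+c_{-1}$ & $12\ge12$\\
 & II & $(-1,-1)$ & (W13)\ \ $4b_{-1}\ge c_{-1}+c_{-3}$ & $8\ge8$\\
\hline
\end{tabular}
\caption{The wall conditions for the functions $f_r$.}\label{tab:walls}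
\end{table}

\subsection*{Choosing the values}
We repeat the computation made for the square. From (W5) and (W3), $a_{-1}\ge b_{-1}-a_0\ge\frac12(b_{-1}-b_1)$. From (W7), (W12) and (W8), $c_3\ge2b_1-c_{-1}\ge c_1-2b_{-1}\ge b_1-2b_{-1}$. Together,
\[
\Phi(F)=3a_{-1}+c_3\ \ge\ -\tfrac12(b_1+b_{-1}).
\]
The number $b_1+b_{-1}=F(e,d)+F(e,-d)$ is the width of $A_e$ in the direction $d$, so now thick sections leave room for a negative $\Phi$. We make all five inequalities equalities. Scaling $F$ and adding a multiple of $w\cdot\xi$ change neither admissibility nor the sign of $\Phi$, so for positive width we may take $b_1=4$, $b_{-1}=2$. Then $a_0=3$, $a_{-1}=-1$, $c_1=4$, $c_{-1}=8$, $c_3=0$; (W9) and (W13) force $c_{-3}=0$; and (W1), (W4) allow $1\le a_1\le4$. We take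
\begin{equation}\label{eq:values}
(a_1,a_0,a_{-1})=(2,3,-1),\quad(b_1,b_{-1})=(4,2),\quad(c_3,c_1,c_{-1},c_{-3})=(0,4,8,0).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The last column of Table~\ref{tab:walls} shows that the values \eqref{eq:values} satisfy all wall conditions, so $F$ is admissible by Lemma~\ref{lem:wall}. Since $\Phi(F)=3(-1)+0=-3<0$, Lemma~\ref{lem:cert} applied to \eqref{eq:trace} shows that $F$ has no bilinear minorant. Proposition~\ref{prop:reduction} with $p=q=3$, that is, $n=p+q-1=5$ and $\dim L=p-1=2$, gives the theorem.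
\end{proof}

\begin{remark}
The sections are explicit. Identify $U$ with $\mathbb{R}^3$ by the dot product. As $F(w,\cdot)$ is $\Sigma$-linear, $A_w$ is cut out by the fourteen inequalities with $\xi\in R$. For $w=e_1$ these are $1\le u_1\le2$, $|u_2|,|u_3|\le3$ and $|u_2|+|u_3|\le\min(4-u_1,\,2+u_1)$, so $A_{e_1}=\{1\le u_1\le2,\ |u_2|+|u_3|\le4-u_1\}$ is a truncated square pyramid. For $w=(1,1,1)$ the corners $\xi=\pm w$ give $u_1+u_2+u_3=0$ and the remaining inequalities reduce to $-2\le u_i\le4$, so $A_w$ is the triangle whose vertices are $(4,-2,-2)$ and its permutations. A linear selection $\Lambda$ would have diagonal entries at least $1$, while $d\cdot\Lambda d=0$ for all corners $d$ would force its trace to vanish.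
\end{remark}

\section{Changing the dimensions}\label{sec:dimensions}

Call a pair $(p,q)$ \emph{obstructed} if some admissible $F$ with $\dim U=p$, $\dim W=q$ has no bilinear minorant. We have shown that $(3,3)$ is obstructed.

\begin{lemma}\label{lem:lift}
If $(p,q)$ is obstructed, then so are $(q,p)$ and every $(\tilde p,\tilde q)$ with $\tilde p\ge p$, $\tilde q\ge q$.
\end{lemma}

\begin{proof}
Conditions (F1)--(F3) and the notion of a bilinear minorant are symmetric in the two variables, so $F^t(\xi,w)=F(w,\xi)$ on $U^*\times(W^*)^*$ shows that $(q,p)$ is obstructed. For the second claim let $\tilde U=U\oplus U_1$, $\tilde W=W\oplus W_1$ and $\tilde F(w+w_1,\tilde\xi)=F(w,\tilde\xi|_U)$. This is $F$ composed with a linear map in each variable, so it is admissible. A bilinear minorant of $\tilde F$ would restrict to one of $F$ on $W\times\{\tilde\xi:\tilde\xi|_{U_1}=0\}\cong W\times U^*$.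
\end{proof}

The cases $\dim L=1$ and $\dim L=n-2$ have $p=2$ or $q=2$ and cannot be reached from $(3,3)$. They need a second example.

\begin{proposition}\label{prop:42}
The pair $(p,q)=(4,2)$ is obstructed.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) from Proposition~\ref{prop:42}]
The hypotheses say that $p,q\ge2$ and $p+q=n+1\ge6$. If $\max(p,q)\le3$, then $(p,q)=(3,3)$. Otherwise $(p,q)$ dominates $(4,2)$ or $(2,4)$ and is obstructed by Lemma~\ref{lem:lift}. Choose any complement $W$ of the subspace $U$ with $L=P(U)$ and apply Proposition~\ref{prop:reduction}.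
\end{proof}

\section{Twelve rays: the pair $(4,2)$}\label{sec:42}

\subsection*{Cyclic families of convex sets}
When $W$ is a plane, a fan is a cyclic sequence of rays and the walls are the rays themselves. We take twelve equally spaced rays, with generators scaled so that the wall relations have integer coefficients. For $j\in\mathbb{Z}$ let
\[
\mu_j=\begin{cases}3,&j\text{ even},\\1,&j\text{ odd},\end{cases}\qquad
w_j=|w_j|\Bigl(\cos\frac{j\pi}6,\ \sin\frac{j\pi}6\Bigr),\qquad
|w_j|=\begin{cases}1,&j\text{ even},\\ \sqrt3,&j\text{ odd}.\end{cases}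
\]
Then $w_{j+6}=-w_j$, and $\mu_j\mu_{j+1}=3$. The sum $w_{j-1}+w_{j+1}$ points in the direction of $w_j$ and has length $2\cos(\pi/6)\,|w_{j+1}|=\sqrt3\,|w_{j+1}|=\mu_j|w_j|$, so
\begin{equation}\label{eq:rec}
w_{j-1}+w_{j+1}=\mu_jw_j .
\end{equation}

\begin{lemma}\label{lem:cyclic}
Let $A_j\subset U$, $j\in\mathbb{Z}$, be nonempty compact convex sets with $A_{j+6}=-A_j$ and $\mu_jA_j\subset A_{j-1}+A_{j+1}$. Then $F(sw_j+tw_{j+1},\xi)=s\,h_{A_j}(\xi)+t\,h_{A_{j+1}}(\xi)$, $s,t\ge0$, defines an admissible function.
\end{lemma}

\begin{proof}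
The function is well defined because $A_{j+12}=A_j$. It is a nonnegative combination of support functions, which gives (F2), and $h_{A_{j+6}}(-\xi)=h_{A_j}(\xi)$ gives (F3). For fixed $\xi$ the inclusion gives $\mu_jh_{A_j}(\xi)\le h_{A_{j-1}}(\xi)+h_{A_{j+1}}(\xi)$, which is the wall condition for \eqref{eq:rec}; Lemma~\ref{lem:wall} gives (F1).
\end{proof}

We build the certificate into the space. Six functionals $\xi_0,\dots,\xi_5$ with $\sum_k\mu_k\,w_k\otimes\xi_k=0$ satisfy two linear relations, one for each coordinate of $W$, so they can span a space of dimension four and no more. Let $U$ be the space of real sequences $y=(y_k)_{k\in\mathbb{Z}}$ with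
\[
y_{k+6}=-y_k,\qquad\sum_{k=0}^5\mu_ky_kw_k=0,
\]
and let $\xi_k(y)=y_k$. Then $\dim U=6-2=4$, and
\begin{equation}\label{eq:cert42}
\sum_{k=0}^5\mu_k\,w_k\otimes\xi_k=0\quad\text{in }W\otimes U^* .
\end{equation}
The terms $\mu_ky_kw_k$ and $\mu_k\,w_k\otimes\xi_k$ have period $6$ in $k$, so both sums may be taken over any six consecutive indices. It remains to find sets $A_j$ as in Lemma~\ref{lem:cyclic} with $\xi_j<0$ on $A_j$.

\subsection*{Reduction to one set by rotation}
We generate all $A_j$ from $A_0$ by the rotational symmetry of the rays. On sequences it acts by shifts, with a correction for the two lengths: for $y\in U$ put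
\[
\sigma_j(y)_i=y_{i-j}\quad(j\text{ even}),\qquad\sigma_j(y)_i=\mu_{i-j}\,y_{i-j}\quad(j\text{ odd}).
\]

\begin{lemma}\label{lem:shift}
The linear maps $\sigma_j$ send $U$ to $U$, and $\sigma_{j+6}=-\sigma_j$. If $y,y',y''\in U$ satisfy
\begin{equation}\label{eq:E}
\mu_ky_k=y'_{k-1}+y''_{k+1}\qquad(0\le k\le5),
\end{equation}
then $\mu_j\sigma_j(y)=\sigma_{j+1}(y')+\sigma_{j-1}(y'')$ for all $j$.
\end{lemma}

\begin{proof}
The sequence $\sigma_j(y)$ changes sign under $i\mapsto i+6$ and under $j\mapsto j+6$, because $y$ does and $\mu$ has period $2$. Apply the rotation by $j\pi/6$ to $\sum_k\mu_ky_kw_k=0$. For even $j$ it sends $w_k$ to $w_{k+j}$, and $\mu_k=\mu_{k+j}$, so we get $\sum_i\mu_iy_{i-j}w_i=0$, which says $\sigma_j(y)\in U$. For odd $j$ it sends $w_k$ to $(|w_k|/|w_{k+j}|)\,w_{k+j}=(\sqrt3/\mu_k)\,w_{k+j}$, so we get $\sum_ky_kw_{k+j}=0$; and $\sum_i\mu_i\,\mu_{i-j}y_{i-j}w_i=3\sum_ky_kw_{k+j}=0$.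

Now assume \eqref{eq:E}. Both sides change sign under $k\mapsto k+6$, so it holds for all $k$. Compare the $i$th terms, with $k=i-j$. For even $j$ the right side is $\mu_{k+1}(y'_{k-1}+y''_{k+1})=\mu_{k+1}\mu_ky_k=3y_k$, and the left side is $3y_k$. For odd $j$ the right side is $y'_{k-1}+y''_{k+1}=\mu_ky_k$, and so is the left side.
\end{proof}

We place $A_0$ in the affine hyperplane $y_0=-2$ of $U$ and introduce coordinates there. By \eqref{eq:rec}, in the basis $w_0,w_1$ we have $w_2=(-1,1)$, $w_3=(-3,2)$, $w_4=(-2,1)$, $w_5=(-3,1)$, so the equations of $U$ are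
\[
y_0=y_2+y_3+2y_4+y_5,\qquad y_1+3y_2+2y_3+3y_4+y_5=0 .
\]
For $x=(a,b,c)\in\mathbb{R}^3$ let $y(x)$ be the sequence with $y_{k+6}=-y_k$ and
\[
(y_0,\dots,y_5)=(-2,\ a,\ c+2-a,\ a+b-3c,\ c-2-b,\ b).
\]
It lies in $U$: in the first equation the right side is $(c+2-a)+(a+b-3c)+2(c-2-b)+b=-2$, and in the second the coefficients of $a,b,c$ and the constant are $1-3+2$, $2-3+1$, $3-6+3$ and $6-6$.

\begin{definition}
A triple $(x;x',x'')$ of points $x=(a,b,c)$, $x'=(a',b',c')$, $x''=(a'',b'',c'')$ is a \emph{splitting} of $x$ if
\begin{equation}\label{eq:S}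
a=c''-a'',\qquad b=c'-b',\qquad 3c=(a'-b')+(b''-a''),\qquad b'-a''=6 .
\end{equation}
\end{definition}

\begin{lemma}\label{lem:split}
If $(x;x',x'')$ is a splitting, then $y(x),y(x'),y(x'')$ satisfy \eqref{eq:E}.
\end{lemma}

\begin{proof}
Using $y'_{-1}=-y'_5=-b'$ and $y''_6=-y''_0=2$, the equations for $k=0,1,5$ read $-6=-b'+a''$, $a=-2+(c''+2-a'')$ and $b=(c'-2-b')+2$. These are three of the equations \eqref{eq:S}. Substitute $c'=b+b'$ and $c''=a+a''$ in the other three:
\begin{align*}
k=2:\quad&3(c+2-a)=a'+(a''+b''-3c'')=a'+b''-2a''-3a,\\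
k=3:\quad&a+b-3c=(c'+2-a')+(c''-2-b'')=a+b-(a'-b')-(b''-a''),\\
k=4:\quad&3(c-2-b)=(a'+b'-3c')+b''=a'+b''-2b'-3b .
\end{align*}
The case $k=3$ is the third equation of \eqref{eq:S}; adding or subtracting $6=b'-a''$ gives $3c+6=a'+b''-2a''$ and $3c-6=a'+b''-2b'$, which are the cases $k=2$ and $k=4$.
\end{proof}

\begin{proposition}\label{prop:Q}
There is a nonempty compact convex set $Q\subset\mathbb{R}^3$ such that every $x\in Q$ has a splitting $(x;x',x'')$ with $x',x''\in Q$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:42} from Proposition~\ref{prop:Q}]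
Let $A_j=\sigma_j(y(Q))$, a nonempty compact convex subset of $U$ because $x\mapsto y(x)$ is affine. Lemmas~\ref{lem:shift} and~\ref{lem:split} give $A_{j+6}=-A_j$ and $\mu_jA_j\subset A_{j+1}+A_{j-1}$, so Lemma~\ref{lem:cyclic} gives an admissible $F$. On $A_j$ the functional $\xi_j$ is constant, equal to $y_0=-2$ for even $j$ and to $\mu_0y_0=-6$ for odd $j$. Hence $\mu_jF(w_j,\xi_j)=-6$ for every $j$, and $\sum_{k=0}^5\mu_kF(w_k,\xi_k)=-36<0$. Lemma~\ref{lem:cert} applies to \eqref{eq:cert42}.
\end{proof}

\subsection*{The shape of $Q$}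
The whole difficulty in Proposition~\ref{prop:Q} is boundedness, which makes the support functions finite: the set $\mathbb{R}^3$ has the splitting property. This subsection explains the choice of $Q$; the proof that follows depends only on the symmetry
\[
\rho(a,b,c)=(-b,-a,-c),
\]
which corresponds to the reflection $y_k\mapsto y_{-k}$. If $(x;x',x'')$ is a splitting, then so is $(\rho x;\rho x'',\rho x')$: the four equations \eqref{eq:S} for the new triple are $-b=-c'+b'$, $-a=-c''+a''$, $-3c=(a''-b'')+(b'-a')$ and $-a''+b'=6$.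

On a large scale the constant $6$ in \eqref{eq:S} is small. Replace it by $0$ and speak of homogeneous splittings. The points
\begin{gather*}
P_0=(-2,-2,-2),\quad P_1=(3,0,1),\quad P_2=(-2,1,1),\\
P_3=(0,0,-2),\quad P_4=(1,-2,1),\quad P_5=(0,3,1)
\end{gather*}
form a cycle of homogeneous splittings $(P_i;P_{i-1},P_{i+1})$, indices modulo $6$; for instance $i=1$ reads $3=1+2$, $0=-2+2$, $3=0+3$, $0=-2+2$. The task is to perturb this cycle so that the constant becomes positive, and two further homogeneous splittings provide room:
\[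
\bigl(P_0;\ (-\tfrac32,\tfrac32,-\tfrac12),\ (\tfrac32,-\tfrac32,-\tfrac12)\bigr),\qquad\bigl((z,-z,0);\ (0,0,-z),\ (0,0,z)\bigr).
\]
The point $(-\frac32,\frac32,-\frac12)$ is the midpoint of $\frac14\rho P_5+\frac34\rho P_2=(-\frac32,\frac32,-1)$ and $(-\frac32,\frac32,0)$, and $(\frac32,-\frac32,-\frac12)$ is the midpoint of $\frac14\rho P_1+\frac34\rho P_4=(\frac32,-\frac32,-1)$ and $(\frac32,-\frac32,0)$. So $P_0$ splits if $\pm(z,-z,0)$ are available with $z\ge\frac32$, and these split into points of the segment $[P_3,\rho P_3]$ if $z\le2$. With $z=1.9$ there is slack on both sides, and we use it to replace $P_0$ by $1.05\,P_0$. Then $P_0$ becomes an interior point, and the cycle is cut open: the points near $P_1$ and $P_5$ may split into any point near $P_0$.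

One point near each $P_i$ is still not enough. Suppose that $(x_i;x_{i-1},x_{i+1})$ are splittings for $i=1,\dots,4$, and put $u_j=\sigma_j(y(x_{-j}))$ for $-5\le j\le0$. By Lemma~\ref{lem:shift}, $\mu_ju_j=u_{j+1}+u_{j-1}$ for $-4\le j\le-1$, so by \eqref{eq:rec} there is a linear map $\Lambda$ with $\Lambda w_j=u_j$ for these six indices, and \eqref{eq:cert42} gives $0=\sum_j\mu_j\xi_j(u_j)=-36$. We therefore use two points $X_i,Y_i$ near each $1000\,P_i$, $1\le i\le5$, linked so that no such chain arises: in Table~\ref{tab:split}, $X_2$ and $Y_2$ both split into $Y_3$, and $X_4$ and $Y_4$ both split into $X_3$.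

\begin{table}[ht]
\centering
\footnotesize
\begin{tabular}{lll}
\hline
$x$ & $x'$ & $x''$\\
\hline
$X_1=(3000,-12,974)$ & $(-2050,-1990,-2002)$ & $X_2=(-1996,986,1004)$\\
$Y_1=(3000,-12,1010)$ & $(-1978,-1990,-2002)$ & $Y_2=(-1996,1022,1004)$\\
$X_2=(-1996,986,1004)$ & $X_1=(3000,-12,974)$ & $Y_3=(-18,-18,-2014)$\\
$Y_2=(-1996,1022,1004)$ & $Y_1=(3000,-12,1010)$ & $Y_3=(-18,-18,-2014)$\\
$X_3=(18,18,-1990)$ & $X_2=(-1996,986,1004)$ & $X_4=(980,-2008,998)$\\
$Y_3=(-18,-18,-2014)$ & $Y_2=(-1996,1022,1004)$ & $Y_4=(1016,-2008,998)$\\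
$X_4=(980,-2008,998)$ & $X_3=(18,18,-1990)$ & $X_5=(12,3006,992)$\\
$Y_4=(1016,-2008,998)$ & $X_3=(18,18,-1990)$ & $Y_5=(12,3006,1028)$\\
$X_5=(12,3006,992)$ & $X_4=(980,-2008,998)$ & $(-2014,-2026,-2002)$\\
$Y_5=(12,3006,1028)$ & $Y_4=(1016,-2008,998)$ & $(-2014,-1954,-2002)$\\
$V=(-2100,-2100,-2100)$ & $(-1575,1578,-522)$ & $(1572,-1575,-528)$\\
$Z_1=(-1900,1900,0)$ & $(0,3,1903)$ & $(-3,0,-1903)$\\
$Z_2=(1900,-1900,0)$ & $(0,3,-1897)$ & $(-3,0,1897)$\\
\hline
\end{tabular}
\caption{Thirteen splittings $(x;x',x'')$.}\label{tab:split}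
\end{table}

\subsection*{Proof of Proposition~\ref{prop:Q}}
Let $Q$ be the convex hull of the thirteen points in the first column of Table~\ref{tab:split} and their images under $\rho$, so that $\rho Q=Q$. The set of points $x$ that have a splitting with $x',x''\in Q$ is convex, being a projection of the intersection of $\mathbb{R}^3\times Q\times Q$ with the affine subspace \eqref{eq:S}, and it is $\rho$-invariant. So it suffices to show that each row of the table is a splitting and that its entries $x',x''$ lie in $Q$.

In each row the first, second and fourth equations of \eqref{eq:S} are single subtractions; in the first row they are $3000=1004+1996$, $-12=-2002+1990$ and $-1990+1996=6$. The third equation $3c=(a'-b')+(b''-a'')$ reads, row by row,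
\begin{gather*}
2922=-60+2982,\quad 3030=12+3018,\quad 3012=3012+0,\quad 3012=3012+0,\\
-5970=-2982-2988,\quad -6042=-3018-3024,\quad 2994=0+2994,\quad 2994=0+2994,\\
2976=2988-12,\quad 3084=3024+60,\quad -6300=-3153-3147,\quad 0=-3+3,\quad 0=-3+3 .
\end{gather*}

It remains to place the ten unnamed entries in $Q$. For this we use an octahedron inside $Q$. Let $f_1=(1,1,1)$, $f_2=(1,-1,0)$, $f_3=(0,0,1)$. The set $Q$ contains $V=-2100f_1$ and $\rho V=2100f_1$, the points $Z_1,Z_2=\mp1900f_2$, and $\frac12(X_3+Y_3)=-2002f_3$ with its image $2002f_3$. A point $(a,b,c)$ equals $\alpha f_1+\beta f_2+\gamma f_3$ with $\alpha=\frac12(a+b)$, $\beta=\frac12(a-b)$, $\gamma=c-\alpha$, and it lies in the convex hull of these six points, hence in $Q$, if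
\[
\nu=\frac{|\alpha|}{2100}+\frac{|\beta|}{1900}+\frac{|\gamma|}{2002}\le1 .
\]

\emph{The four points near $1000P_0$.} In the order of the table, their coordinates $(\alpha,\beta,\gamma)$ are $(-2020,-30,18)$, $(-1984,6,-18)$, $(-2020,6,18)$ and $(-1984,-30,-18)$. In each case $\nu\le\frac{2020}{2100}+\frac{30}{1900}+\frac{18}{2002}<0.962+0.016+0.009<1$.

\emph{The four points in the last two rows.} The points $(0,3,1903)$ and $(0,3,-1897)$ have $(\alpha,\beta,\gamma)=(1.5,-1.5,1901.5)$ and $(1.5,-1.5,-1898.5)$, so $\nu<0.001+0.001+0.95<1$. The points $(-3,0,-1903)$ and $(-3,0,1897)$ are their images under $\rho$.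

\emph{The two points in the row of $V$.} Each is the midpoint of a point of $Q$ and a point of the octahedron. The set $Q$ contains
\begin{align*}
m'&=\tfrac14\rho X_5+\tfrac34\rho X_2=\tfrac14(-3006,-12,-992)+\tfrac34(-986,1996,-1004)=(-1491,1494,-1001),\\
m''&=\tfrac14\rho X_1+\tfrac34\rho X_4=\tfrac14(12,-3000,-974)+\tfrac34(2008,-980,-998)=(1509,-1485,-992).
\end{align*}
For $x'=(-1575,1578,-522)$ the point $2x'-m'=(-1659,1662,-43)$ has $(\alpha,\beta,\gamma)=(1.5,-1660.5,-44.5)$ and $\nu<0.001+0.874+0.023<1$. For $x''=(1572,-1575,-528)$ the point $2x''-m''=(1635,-1665,-64)$ has $(\alpha,\beta,\gamma)=(-15,1650,-49)$ and $\nu<0.008+0.869+0.025<1$. Hence $x'=\frac12m'+\frac12(2x'-m')$ and $x''=\frac12m''+\frac12(2x''-m'')$ lie in $Q$.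

This proves Proposition~\ref{prop:Q}, hence Proposition~\ref{prop:42}, and completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{KN02}
A.~Khovanskii and D.~Novikov, \emph{Convex-concave body in $\mathbb{R}P^3$ contains a line}, arXiv:math/0203200 (2002).

\bibitem{KN03}
A.~Khovanskii and D.~Novikov, \emph{$L$-convex-concave body in $\mathbb{R}P^3$ contains a line}, GAFA \textbf{13} (2003).

\end{thebibliography}
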